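\title{Fibered Yang--Mills functionals on products with an elliptic curve: a symplectic obstruction}

\begin{abstract}
Let $L$ be a relatively ample line bundle on the total space of a holomorphic submersion $\pi:X\to B$. The fibered Yang--Mills functionals measure, in $L^p$ norm, how far the horizontal mean curvature of a relatively positive metric on $L$ is from a constant. They are bounded below in terms of the asymptotic Harder--Narasimhan slopes of the direct images $\pi_*L^k$, and it was conjectured that these bounds are sharp. We disprove the conjecture for $p=+\infty$, on $X=F\times B$ with $B$ an elliptic curve and $F$ a curve of genus at least $2$. On all products of a curve with an elliptic curve we compute the infima exactly; there the conjectured value is correct for $p<+\infty$. The obstruction is symplectic: an upper bound on the horizontal curvature produces a symplectic form inducing the opposite orientation of $X$, to which Taubes' inequality applies.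
\end{abstract}

\section{The problem and the results}

\subsection{Horizontal mean curvature}
Let $\pi:X\to B$ be a holomorphic submersion between compact complex manifolds of dimensions $n+m$ and $m$, with $n,m\ge1$, and let $L$ be a holomorphic line bundle on $X$ that is relatively ample, that is, ample on every fiber of $\pi$. Fix a Gauduchon form $\omega_B$ on $B$: a positive $(1,1)$-form with $\partial\bar\partial\,\omega_B^{m-1}=0$.

For a Hermitian metric $h$ on $L$ let $\omega=c_1(L,h)$ be its first Chern form, locally $-\frac{i}{2\pi}\partial\bar\partial\log h(e,e)$ for a holomorphic frame $e$. The metric is \emph{relatively positive} if $\omega$ is positive definite on every fiber. In that case $\omega$ splits the tangent bundle: $TX=T^HX\oplus T^VX$, where $T^VX=\ker d\pi$ and $T^HX$ is its $\omega$-orthogonal complement. The restriction $\omega_H$ of $\omega$ to $T^H_xX\cong T_{\pi(x)}B$ is a real $(1,1)$-form on $T_{\pi(x)}B$, and the \emph{horizontal mean curvature} is its trace $f=f_h:X\to\mathbb R$, normalized by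
\[
\omega_H\wedge\omega_B^{m-1}=f\,\omega_B^m .
\]
It measures the positivity of $(L,h)$ in the directions of the base. For $c\in\mathbb R$ and $1\le p<+\infty$, the \emph{fibered Yang--Mills functionals} are
\[
\mathrm{FYM}_{p,c}(h)=\int_X|f-c|^p\,\omega^n\wedge\pi^*\omega_B^m,\qquad
\mathrm{FYM}_{+\infty,c}(h)=\sup_X|f-c| .
\]
The total mass $V=\int_X\omega^n\wedge\pi^*\omega_B^m$ depends only on $[\omega]=c_1(L)$, because $\omega_B^m$ is closed.

\subsection{Harder--Narasimhan slopes}
For a torsion-free coherent sheaf $\mathcal F$ on $B$ put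
\[
\deg\mathcal F=\int_Bc_1(\det\mathcal F)\wedge\omega_B^{m-1}\Big/\int_B\omega_B^m,\qquad \mu(\mathcal F)=\deg\mathcal F/\operatorname{rk}\mathcal F .
\]
Changing the metric on $\det\mathcal F$ changes its Chern form by a $\partial\bar\partial$-exact form, so the Gauduchon condition makes the degree well defined. The sheaf $\mathcal F$ is \emph{semistable} if $\mu(\mathcal F')\le\mu(\mathcal F)$ for every nonzero subsheaf $\mathcal F'$, and the \emph{Harder--Narasimhan filtration} of $\mathcal F$ is the unique filtration whose successive quotients are torsion-free, semistable and of strictly decreasing slopes.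

For $k$ large, $E_k=R^0\pi_*L^k$ is a vector bundle of some rank $N_k$. Let $\mu_{\max}^k=\mu_1^k\ge\dots\ge\mu^k_{N_k}=\mu^k_{\min}$ be the slopes of the quotients of its Harder--Narasimhan filtration, each repeated according to the rank of the quotient, and let
\[
\eta_k^{HN}=\frac1{N_k}\sum_{i=1}^{N_k}\delta_{\mu_i^k/k},
\]
where $\delta_x$ is the Dirac mass at $x$. The following facts are known, and the problem, posed in \cite{Finski}, starts from them.

\begin{theorem}[known facts]\label{thm:known}
The measures $\eta_k^{HN}$ converge weakly to a probability measure $\eta^{HN}$ on $\mathbb R$. The limits $\eta^{HN}_{\min}=\lim_k\mu^k_{\min}/k$ and $\eta^{HN}_{\max}=\lim_k\mu^k_{\max}/k$ exist and satisfy $\eta^{HN}_{\min}\le\operatorname{ess\,inf}\eta^{HN}$ and $\eta^{HN}_{\max}=\operatorname{ess\,sup}\eta^{HN}$. For every relatively positive $h$, every $c\in\mathbb R$ and $1\le p<+\infty$,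
\[
\mathrm{FYM}_{p,c}(h)\ge V\int_{\mathbb R}|x-c|^p\,d\eta^{HN}(x),\qquad
\mathrm{FYM}_{+\infty,c}(h)\ge\max\{|\eta^{HN}_{\min}-c|,|\eta^{HN}_{\max}-c|\}.
\]
\end{theorem}

\medskip\noindent\textbf{Conjecture} (\cite{Finski}). \emph{These bounds are sharp: for every $c\in\mathbb R$ and $1\le p<+\infty$, with infima over all relatively positive metrics on $L$,}
\begin{align}
\inf_h\mathrm{FYM}_{p,c}(h)&=V\int_{\mathbb R}|x-c|^p\,d\eta^{HN}(x),\label{eq:conjp}\\
\inf_h\mathrm{FYM}_{+\infty,c}(h)&=\max\{|\eta^{HN}_{\min}-c|,|\eta^{HN}_{\max}-c|\}.\label{eq:conjinf}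
\end{align}

\medskip
The conjecture says that the distribution of values of $f$ can be made to look like $\eta^{HN}$. The following example shows why one would expect this.

\begin{example}\label{ex:ruled}
Let $B$ be a curve with $\int_B\omega_B=1$, let $M_1,M_2$ be line bundles of degrees $s_1<s_2$, let $X$ be the bundle of lines in $M_1^*\oplus M_2^*$, and let $L$ be the dual of the tautological bundle. Then $E_k=\bigoplus_{j=0}^kM_1^{j}\otimes M_2^{k-j}$, so $\eta^{HN}$ is the uniform measure on $[s_1,s_2]$, with $\eta^{HN}_{\min}=s_1$ and $\eta^{HN}_{\max}=s_2$. Choose metrics $e^{-\varphi_i}$ on $M_i$ with $\frac i{2\pi}\partial\bar\partial\varphi_i=s_i\omega_B$. The induced metric on $L$ has $\omega=\frac{i}{2\pi}\partial\bar\partial\log(|\xi_1|^2e^{\varphi_1}+|\xi_2|^2e^{\varphi_2})$. In frames with $\varphi_i$ and $d\varphi_i$ vanishing at a given point of $B$, along the fiber over that point,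
\[
\omega=\omega_{FS}+\big(s_1y+s_2(1-y)\big)\,\pi^*\omega_B,\qquad y=\frac{|\xi_1|^2}{|\xi_1|^2+|\xi_2|^2},
\]
with $\omega_{FS}$ the Fubini--Study form of mass $1$. So $f=s_1y+s_2(1-y)$. In terms of $\varrho=|\xi_1/\xi_2|^2$ and the argument $\theta$ of $\xi_1/\xi_2$, the measure $\omega_{FS}$ is $(1+\varrho)^{-2}d\varrho\,d\theta/2\pi=dy\,d\theta/2\pi$, so $y$ is uniformly distributed on $[0,1]$. Thus $f$ is distributed exactly as $\eta^{HN}$, and \eqref{eq:conjp} and \eqref{eq:conjinf} hold with the infima attained.
\end{example}

\subsection{Results}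
From now on $n=m=1$. Then every positive $(1,1)$-form on $B$ is Gauduchon and $\omega_H=f\,\omega_B$.

Let $B=\mathbb C/\Lambda$ be an elliptic curve with $\Lambda$ of covolume $1$, and $\omega_B=\frac i2\,dz\wedge d\bar z$, so that $\int_B\omega_B=1$. Let $F$ be a compact connected Riemann surface of genus $g$, $X=F\times B$ and $\pi=\mathrm{pr}_2$. Let $L$ be any relatively ample line bundle on $X$, with degrees
\[
\ell=\deg L|_{F\times\{b\}}>0,\qquad s=\deg L|_{\{x\}\times B}.
\]
The class $c_1(L)$ has one more component, in $H^1(F)\otimes H^1(B)$. It is represented by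
\begin{equation}\label{eq:rho}
\rho_\alpha=-\tfrac i2\,(\alpha\wedge d\bar z+dz\wedge\bar\alpha)
\end{equation}
for a unique holomorphic $1$-form $\alpha$ on $F$ (Lemma~\ref{lem:class}). Put
\[
A=\int_F\tfrac i2\,\alpha\wedge\bar\alpha,\qquad\kappa=A/\ell\ge0 ,
\]
so that $\kappa=0$ if and only if $\alpha=0$. Here $V=\ell$.

\begin{theorem}\label{thm:product}
In this setting the following hold.
\begin{enumerate}
\item[(1)] $\eta^{HN}=\delta_{s-\kappa}$ and $\eta^{HN}_{\min}=\eta^{HN}_{\max}=s-\kappa$.
\item[(2)] For $1\le p<+\infty$ and $c\in\mathbb R$, $\ \inf_h\mathrm{FYM}_{p,c}(h)=\ell\,|s-\kappa-c|^p$.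
\item[(3)] If $g\ge2$, then $\inf_h\mathrm{FYM}_{+\infty,c}(h)=\max\{|s-c|,|s-\kappa-c|\}$ for every $c\in\mathbb R$, and $\inf_h\sup_Xf=s$.
\item[(4)] If $g\le1$, then $\inf_h\mathrm{FYM}_{+\infty,c}(h)=|s-\kappa-c|$ for every $c\in\mathbb R$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:false}
On these products \eqref{eq:conjp} always holds, and \eqref{eq:conjinf} fails exactly when $g\ge2$, $\alpha\ne0$ and $c<s-\kappa/2$. Pairs $(F,L)$ with $g\ge2$ and $\alpha\neq0$ exist \textup{(Example~\ref{ex:cover})}, so the conjecture is false.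
\end{corollary}

The failure occurs in the simplest possible situation for the slopes: $\eta^{HN}$ is one Dirac mass and $\eta^{HN}_{\min}=\eta^{HN}_{\max}$. For $c=s-\kappa$, identity \eqref{eq:conjinf} then asks for metrics with $f$ uniformly close to the constant $s-\kappa$. By Theorem~\ref{thm:product}, $f$ can be brought close to that constant in every $L^p$ with $p<+\infty$, but for $g\ge2$ it always reaches the value $s$. This lower bound on $\sup f$ comes from the next theorem. For an oriented closed $4$-manifold, $b^+$ and $b^-$ are the maximal dimensions of subspaces of $H^2(\,\cdot\,,\mathbb R)$ on which the intersection form is positive, respectively negative, definite; complex surfaces carry the complex orientation.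

\begin{theorem}\label{thm:obstruction}
Let $\pi:X\to B$ be a holomorphic submersion from a compact connected complex surface to a curve of genus $q$, with connected fibers of genus $g\ge2$, and suppose $b^-(X)\ge2$. Let $\omega_B$ be a positive $(1,1)$-form on $B$ and let $L$ be relatively ample of fiber degree $\ell$. Then for every relatively positive metric $h$ on $L$,
\[
\Big(\sup_Xf\Big)\int_B\omega_B\ \ge\ \frac{c_1(L)\cdot c_1(K_{X/B})-(2q-2)\,\ell}{2g-2}.
\]
\end{theorem}

We prove \eqref{eq:conjp} only for the products above and do not decide it for general fibrations; we make no claim about \eqref{eq:conjinf} in other dimensions $(n,m)$.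

Section~\ref{sec:curve} collects the pointwise properties of $f$. Section~\ref{sec:invariant} treats the metrics on $F\times B$ whose curvature is invariant under translations of $B$; they give all the upper bounds and show the obstruction by hand. Section~\ref{sec:symplectic} proves Theorem~\ref{thm:obstruction}, and Section~\ref{sec:proof} assembles Theorem~\ref{thm:product}.

\section{The horizontal curvature over a curve}\label{sec:curve}

Let $\pi:X\to B$ be a submersion from a compact connected surface to a curve, with connected fibers on which $L$ has degree $\ell$. Let $J$ be the complex structure of $X$ and $v=\int_B\omega_B$. A real $(1,1)$-form $\omega$ satisfies $\omega(J\cdot,J\cdot)=\omega$, and it is positive when $\omega(\xi,J\xi)>0$ for $\xi\neq0$.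

\begin{lemma}\label{lem:pointwise}
Let $h$ be relatively positive, $\omega=c_1(L,h)$ and $f=f_h$.
\begin{enumerate}
\item[(a)] The splitting $TX=T^HX\oplus T^VX$ is smooth, $J$-invariant and orthogonal for both $\omega$ and $\pi^*\omega_B$. For $\lambda\in\mathbb R$, the form $\omega-\lambda\,\pi^*\omega_B$ equals $\omega$ on $T^VX$ and $(f-\lambda)\,\pi^*\omega_B$ on $T^HX$.
\item[(b)] In local coordinates $(w,z)$ with $z$ pulled back from $B$, write $\omega_B=\frac i2\gamma\,dz\wedge d\bar z$ and
\[
\omega=\tfrac i2\big(t\,dw\wedge d\bar w+\beta\,dw\wedge d\bar z+\bar\beta\,dz\wedge d\bar w+u\,dz\wedge d\bar z\big),\qquad t>0 .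
\]
Then $T^HX$ is spanned over $\mathbb C$ by $\partial_z-(\bar\beta/t)\,\partial_w$, and
\begin{equation}\label{eq:schur}
\gamma f=u-\frac{|\beta|^2}{t}=\min_{\zeta\in\mathbb C}\big(t|\zeta|^2+\beta\zeta+\bar\beta\bar\zeta+u\big).
\end{equation}
\item[(c)] $\omega^2=2f\,\omega\wedge\pi^*\omega_B$. The measure $\omega\wedge\pi^*\omega_B$ has mass $\ell v$, and the mean of $f$ for it is $\bar f=c_1(L)^2/(2\ell v)$, independently of $h$. Hence
\begin{equation}\label{eq:jensen}
\inf_Xf\le\bar f\le\sup_Xf,\qquad \mathrm{FYM}_{p,c}(h)\ge\ell v\,|\bar f-c|^p,\qquad \mathrm{FYM}_{+\infty,c}(h)\ge|\bar f-c| .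
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The form $\omega$ is nondegenerate on $T^VX$, so its orthogonal complement is a smooth complementary subbundle. It is $J$-invariant because $T^VX$ and $\omega$ are. Vertical vectors lie in the kernel of $\pi^*\omega_B$, which gives the remaining claims.

(b) Completing the square,
\[
\omega=\tfrac i2\,t\,\Big(dw+\frac{\bar\beta}t\,dz\Big)\wedge\Big(d\bar w+\frac\beta t\,d\bar z\Big)+\Big(u-\frac{|\beta|^2}t\Big)\tfrac i2\,dz\wedge d\bar z .
\]
In the frame $\partial_w$, $\partial_z-(\bar\beta/t)\partial_w$, dual to $dw+(\bar\beta/t)dz$, $dz$, the form is diagonal, which identifies $T^HX$ and $f$. The second equality in \eqref{eq:schur} follows from $t|\zeta|^2+\beta\zeta+\bar\beta\bar\zeta+u=t|\zeta+\bar\beta/t|^2+u-|\beta|^2/t$.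

(c) By (a), $\omega=\omega_V+f\pi^*\omega_B$, where $\omega_V$ has $T^HX$ in its kernel. Both summands have square zero, so $\omega^2=2f\,\omega_V\wedge\pi^*\omega_B=2f\,\omega\wedge\pi^*\omega_B$. Integration along the fibers gives the mass $\ell v$, and $\int_X\omega^2=c_1(L)^2$ gives the mean. The $L^p$ bound is Jensen's inequality for the convex function $|x-c|^p$.
\end{proof}

The expression minimized in \eqref{eq:schur} is the value of the Hermitian form of $\omega$ on the lift $\partial_z+\zeta\partial_w$ of $\partial_z$. So $f$ is a minimum of linear functions of $\omega$, hence concave in $\omega$. This makes lower and upper bounds on $f$ conditions of different nature. By (a), $f>\lambda$ everywhere means that $\omega-\lambda\pi^*\omega_B$ is a K\"ahler form, a convex condition on $\omega$. In contrast, $f<\lambda$ everywhere means that $\omega-\lambda\pi^*\omega_B$ is a closed $(1,1)$-form that is positive vertically and negative horizontally. Such a form is not K\"ahler, but it is nondegenerate, and this is what Section~\ref{sec:symplectic} exploits.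

\section{Translation-invariant metrics on $F\times B$}\label{sec:invariant}

We return to $X=F\times B$ with $B$ elliptic. Fix an area form $\sigma$ on $F$ with $\int_F\sigma=1$. Forms on $F$ and on $B$ are pulled back to $X$ without notation.

\subsection{The class of $L$}

\begin{lemma}\label{lem:class}
There is a unique holomorphic $1$-form $\alpha$ on $F$ with $c_1(L)=\ell[\sigma]+s[\omega_B]+[\rho_\alpha]$.
\end{lemma}

\begin{proof}
By the K\"unneth formula, compatible with Hodge types,
\[
H^{1,1}(X)=\mathbb C[\sigma]\oplus\mathbb C[\omega_B]\oplus\big(H^{1,0}(F)\otimes[d\bar z]\big)\oplus\big(H^{0,1}(F)\otimes[dz]\big).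
\]
A class in the last two summands is uniquely $[\beta_1\wedge d\bar z+\bar\beta_2\wedge dz]$ with $\beta_1,\beta_2$ holomorphic $1$-forms on $F$. Conjugation exchanges $\beta_1$ and $\beta_2$, so the class is real if and only if $\beta_1=\beta_2$. Writing $\beta_1=-\frac i2\alpha$ gives \eqref{eq:rho}. The form $\rho_\alpha$ restricts to zero on $F\times\{b\}$ and on $\{x\}\times B$, so integrating $c_1(L)$ over these curves identifies the first two coefficients as $\ell$ and $s$.
\end{proof}

If $L=\mathrm{pr}_1^*N\otimes\mathrm{pr}_2^*M$, then $\alpha=0$, the bundle $E_k=H^0(F,N^k)\otimes M^k$ has all slopes equal to $ks$, and product metrics with curvature $s\omega_B$ on $M$ have $f\equiv s$. The form $\alpha$ appears when $L$ is not of this shape.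

\begin{example}\label{ex:cover}
Let $\psi:F\to B$ be a finite map of degree $r$ with $g(F)\ge2$. For instance, two points $b_1\ne b_2$ of $B$ and a square root of $\mathcal O(b_1+b_2)$ define a connected double cover branched at $b_1,b_2$, with $r=2$ and $2g-2=2$ by the Riemann--Hurwitz formula. On $B\times B$, with coordinates $(u,z)$ and diagonal $\Delta$, let $P=\mathcal O(\Delta-\{0\}\times B-B\times\{0\})$. The three curves are fibers of the maps $u-z$, $u$, $z$ to $B$, so their classes are the pullbacks of $[\omega_B]$, and $c_1(P)$ is represented by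
\[
\tfrac i2\,d(u-z)\wedge d(\bar u-\bar z)-\tfrac i2\,du\wedge d\bar u-\tfrac i2\,dz\wedge d\bar z=-\tfrac i2\,(du\wedge d\bar z+dz\wedge d\bar u).
\]
Let $N$ be a line bundle of degree $\ell\ge1$ on $F$ and $L=\mathrm{pr}_1^*N\otimes(\psi\times\mathrm{id})^*P$. Then $c_1(L)=\ell[\sigma]+[\rho_\alpha]$ with $\alpha=\psi^*du\ne0$. So $L$ has fiber degree $\ell>0$ and is relatively ample, $s=0$, $A=\int_F\psi^*(\frac i2du\wedge d\bar u)=r$ and $\kappa=r/\ell$. For $c=-\kappa$, identity \eqref{eq:conjinf} predicts the value $0$, while Theorem~\ref{thm:product}(3) gives $r/\ell>0$. Replacing $P$ by $P^j$ replaces $\alpha$ by $j\alpha$ and $\kappa$ by $rj^2/\ell$, so the gap between the two values is unbounded.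
\end{example}

\subsection{The invariant curvature forms}
Since $X$ is compact K\"ahler, the $\partial\bar\partial$-lemma applies: two closed real $(1,1)$-forms in the same class differ by $i\partial\bar\partial\varphi$ with $\varphi$ a real function. In particular every closed real $(1,1)$-form in $c_1(L)$ is the Chern form of a metric on $L$. The natural forms to try are those invariant under the translations $T_b(x,z)=(x,z+b)$.

\begin{proposition}\label{prop:invariant}
For a positive $(1,1)$-form $\tau$ on $F$ with $\int_F\tau=\ell$, the form $\omega_\tau=\tau+s\,\omega_B+\rho_\alpha$ is the Chern form of a relatively positive metric on $L$, and every translation-invariant Chern form of a relatively positive metric is of this kind. Writing locally $\tau=\frac i2t\,dw\wedge d\bar w$ and $\alpha=a\,dw$, the horizontal space of $\omega_\tau$ is spanned by $\partial_z+(\bar a/t)\,\partial_w$, and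
\begin{equation}\label{eq:f}
f=s-\frac{|a|^2}t,\qquad \mathrm{FYM}_{p,c}=\int_F|f-c|^p\,\tau\quad(1\le p<+\infty).
\end{equation}
Moreover $c_1(L)^2=2\ell(s-\kappa)$, so $\bar f=s-\kappa$ for every relatively positive metric on $L$.
\end{proposition}

\begin{proof}
The form $\omega_\tau$ is closed because $\alpha$ is, it is real of type $(1,1)$, it lies in $c_1(L)$ by Lemma~\ref{lem:class}, and it restricts to $\tau>0$ on each fiber. Conversely, let $\omega$ be invariant and relatively positive, and write $\omega-\omega_{\ell\sigma}=i\partial\bar\partial\varphi$. The left side is invariant, so we may replace $\varphi$ by its average over translations, a function on $F$. Then $\omega=\omega_\tau$ with $\tau=\ell\sigma+i\partial\bar\partial\varphi$, which is positive as the restriction of $\omega$ to a fiber. In coordinates,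
\[
\omega_\tau=\tfrac i2\big(t\,dw\wedge d\bar w-a\,dw\wedge d\bar z-\bar a\,dz\wedge d\bar w+s\,dz\wedge d\bar z\big),
\]
and Lemma~\ref{lem:pointwise}(b) with $\beta=-a$, $u=s$, $\gamma=1$ gives the horizontal space and $f$, a function on $F$. Since $\omega_\tau\wedge\omega_B=\tau\wedge\omega_B$ and $\int_B\omega_B=1$, integrals over $X$ reduce to integrals over $F$ against $\tau$. Finally $f\tau=s\tau-\frac i2\alpha\wedge\bar\alpha$, so $c_1(L)^2=2\int_Ff\tau=2(s\ell-A)$ by Lemma~\ref{lem:pointwise}(c).
\end{proof}

Let $\alpha\neq0$. By \eqref{eq:f}, $f$ is the constant $s-\kappa$ exactly when $\tau=\frac\ell A\cdot\frac i2\alpha\wedge\bar\alpha$. This form is positive when $g=1$, but for $g\ge2$ it degenerates at the $2g-2$ zeros of $\alpha$. We therefore regularize it.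

\begin{lemma}\label{lem:eps}
There are relatively positive metrics $h_\varepsilon$, $\varepsilon>0$, whose horizontal curvatures $f_\varepsilon$ satisfy
\begin{equation}\label{eq:range}
s-\kappa-\varepsilon/\ell\ \le\ f_\varepsilon\ \le\ s ,
\end{equation}
and such that for all $c\in\mathbb R$ and $1\le p<+\infty$,
\begin{equation}\label{eq:limit}
\lim_{\varepsilon\to0}\mathrm{FYM}_{p,c}(h_\varepsilon)=\ell\,|s-\kappa-c|^p .
\end{equation}
\end{lemma}

\begin{proof}
If $\alpha=0$, then $\kappa=0$ and $f\equiv s$ for every $\tau$; take all $h_\varepsilon$ equal to one metric with Chern form $\omega_\tau$. Let $\alpha\ne0$, write $\sigma=\frac i2\varsigma\,dw\wedge d\bar w$ with $\varsigma>0$, and let $h_\varepsilon$ have Chern form $\omega_{\tau_\varepsilon}$, where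
\[
\tau_\varepsilon=\frac\ell{A+\varepsilon}\Big(\tfrac i2\,\alpha\wedge\bar\alpha+\varepsilon\sigma\Big)
\]
is positive of mass $\ell$. By \eqref{eq:f},
\[
f_\varepsilon=s-\frac{A+\varepsilon}\ell\cdot\frac{|a|^2}{|a|^2+\varepsilon\varsigma}.
\]
The last fraction lies in $[0,1]$, which gives \eqref{eq:range}, and it tends to $1$ off the finite zero set of $\alpha$, so $f_\varepsilon\to s-\kappa$ almost everywhere. For $\varepsilon\le1$ the functions $f_\varepsilon$ and the densities $\tau_\varepsilon/\sigma$ are uniformly bounded, and $\tau_\varepsilon/\sigma$ converges to the density of $\frac\ell A\cdot\frac i2\alpha\wedge\bar\alpha$, a form of mass $\ell$. Dominated convergence in \eqref{eq:f} gives \eqref{eq:limit}.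
\end{proof}

\subsection{The obstruction, by hand}\label{sub:hand}
Take the genus $2$ double cover of Example~\ref{ex:cover}, where $s=0$ and $\kappa=2/\ell$. Near a ramification point $x_0$ there is a coordinate $w$ with $u=\psi(x_0)+w^2$, so $\alpha=2w\,dw$ and
\[
f=-\frac{4|w|^2}{t(w)} .
\]
Taking $t$ close to a multiple of $|w|^2$ makes $f$ close to its mean $-2/\ell$ away from $x_0$, but $f(x_0)=0$ whatever the positive function $t$. The metrics $h_\varepsilon$ have a spike of height about $2/\ell$ over a shrinking disk: it disappears in $L^p$ and persists in the sup norm. In general, for $g\ge2$ the form $\alpha$ has a zero, and \eqref{eq:f} gives $\sup f=s$ for every invariant metric.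

Could a metric that is not invariant avoid the spike? The first idea is to average. For any relatively positive $h$, the average of $T_b^*\omega$ over $b\in B$ is invariant, relatively positive and cohomologous to $\omega$, hence equal to some $\omega_\tau$. But by the concavity of $f$ in $\omega$, its horizontal curvature at $x\in F$ is \emph{at least} $\int_Bf(x,\cdot)\,\omega_B$. At a zero of $\alpha$ this reads $\int_Bf(x,\cdot)\,\omega_B\le s$, an inequality in the wrong direction for bounding $\sup f$ from below.

A reformulation of the invariant case survives. Let $\lambda>\sup f$ and $\Omega=\lambda\,\omega_B-\omega$; on $T^HX$ this form equals $(\lambda-f)\,\omega_B$, which is positive. For $\omega=\omega_\tau$ and $\alpha(x_0)=0$, the torus $\{x_0\}\times B$ is tangent to $T^HX$ by Proposition~\ref{prop:invariant}, so it has positive $\Omega$-area. This area is the cohomological quantity $\lambda-s$. For a general metric it is thus enough to know that $[\Omega]$ is nonnegative on a positive multiple of the class of $\{x\}\times B$, and for this one wants a surface in such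 a class on which $\Omega$ is positive. No torus $\{x\}\times B$ need be horizontal any more, so a substitute has to come from elsewhere. It comes from the symplectic geometry of $\Omega$.

\section{The symplectic lower bound on $\sup f$}\label{sec:symplectic}

An almost complex structure $J'$ on a symplectic manifold $(M,\Omega)$ is \emph{$\Omega$-compatible} if $\Omega(J'\cdot,J'\cdot)=\Omega$ and $\Omega(\xi,J'\xi)>0$ for $\xi\ne0$. The class $K=-c_1(TM,J')$ is the canonical class of $(M,\Omega)$.

\begin{theorem}[Taubes]\label{thm:taubes}
Let $(M,\Omega)$ be a closed connected symplectic $4$-manifold, oriented by $\Omega^2$, with $b^+(M)\ge2$, and let $K=-c_1(TM,J')$ for an $\Omega$-compatible almost complex structure $J'$. Then $\int_MK\cup[\Omega]\ge0$.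
\end{theorem}

This is in \cite{Taubes95}. It also follows from \cite{Taubes96}, where the Poincar\'e dual of $K$ is shown to be represented by an embedded symplectic curve.

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
Let $\omega=c_1(L,h)$, $v=\int_B\omega_B$ and $\lambda>\sup_Xf$. The form
\[
\Omega=\lambda\,\pi^*\omega_B-\omega
\]
is closed. By Lemma~\ref{lem:pointwise}(a), the splitting $TX=T^HX\oplus T^VX$ is $\Omega$-orthogonal, and $\Omega$ equals $(\lambda-f)\pi^*\omega_B$ on $T^HX$ and $-\omega$ on $T^VX$. It is positive for $J$ on the first summand and negative on the second, so $J$ is not compatible with it; we reverse $J$ along the fibers. Define $J'=J$ on $T^HX$ and $J'=-J$ on $T^VX$. Each summand is preserved by $J'$, and $\Omega$ is $(\pm J)$-invariant on it, so $\Omega(J'\cdot,J'\cdot)=\Omega$. For $\xi=\xi_H+\xi_V\ne0$,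
\[
\Omega(\xi,J'\xi)=(\lambda-f)\,\pi^*\omega_B(\xi_H,J\xi_H)+\omega(\xi_V,J\xi_V)>0 .
\]
Thus $\Omega$ is symplectic and $J'$ is $\Omega$-compatible.

By Lemma~\ref{lem:pointwise}(c),
\[
\Omega^2=-2\lambda\,\omega\wedge\pi^*\omega_B+\omega^2=-2(\lambda-f)\,\omega\wedge\pi^*\omega_B ,
\]
and $\omega\wedge\pi^*\omega_B$ is a positive volume form on $X$. So $\Omega$ induces the orientation opposite to the complex one. Let $X^-$ be $X$ with this orientation. Its intersection form is the negative of that of $X$, so $b^+(X^-)=b^-(X)\ge2$ and Theorem~\ref{thm:taubes} applies.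

As smooth complex line bundles, $(T^HX,J)\cong\pi^*TB$ through $d\pi$, and $(T^VX,-J)$ is the conjugate of $T^VX$, with first Chern class $-c_1(T^VX)$. Since $K_{X/B}$ is the dual of $T^VX$,
\begin{equation}\label{eq:K}
K=-c_1(TX,J')=-\pi^*c_1(TB)+c_1(T^VX)=\pi^*c_1(K_B)-c_1(K_{X/B}).
\end{equation}
We compute intersection numbers on $X$ with the complex orientation. The classes $\pi^*c_1(K_B)$ and $[\pi^*\omega_B]$ are $2q-2$ and $v$ times the Poincar\'e dual of a fiber, on which $L$ and $K_{X/B}$ have degrees $\ell$ and $2g-2$. Hence
\[
\pi^*c_1(K_B)\cdot[\pi^*\omega_B]=0,\qquad\pi^*c_1(K_B)\cdot c_1(L)=(2q-2)\ell,\qquad c_1(K_{X/B})\cdot[\pi^*\omega_B]=(2g-2)v .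
\]
Theorem~\ref{thm:taubes} gives
\begin{align*}
0\le\int_{X^-}K\cup[\Omega]&=-\big(\pi^*c_1(K_B)-c_1(K_{X/B})\big)\cdot\big(\lambda[\pi^*\omega_B]-c_1(L)\big)\\
&=(2q-2)\ell+\lambda\,(2g-2)\,v-c_1(K_{X/B})\cdot c_1(L).
\end{align*}
Divide by $2g-2>0$ and let $\lambda$ decrease to $\sup_Xf$.
\end{proof}

\begin{corollary}\label{cor:sup}
Let $X=F\times B$ with $B$ elliptic, as in Theorem~\ref{thm:product}, and $g\ge2$. Then $\sup_Xf\ge s$ for every relatively positive metric on $L$.
\end{corollary}

\begin{proof}
By the K\"unneth formula $b_2(X)=4g+2$. An orientation-reversing diffeomorphism of the torus $B$ induces one of $X$, so $b^+(X)=b^-(X)=2g+1\ge2$. Here $q=1$, $\int_B\omega_B=1$ and $K_{X/B}=\mathrm{pr}_1^*K_F$, whose class $(2g-2)[\sigma]$ is $2g-2$ times the Poincar\'e dual of $\{x\}\times B$. So $c_1(L)\cdot c_1(K_{X/B})=(2g-2)s$, and Theorem~\ref{thm:obstruction} gives the claim.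
\end{proof}

\begin{remark}
On $F\times B$, formula \eqref{eq:K} gives $K=-(2g-2)[\sigma]$, so $\int_{X^-}K\cup[\Omega]=(2g-2)\int_{\{x\}\times B}\Omega$: the Poincar\'e dual of $K$ on $X^-$ is $2g-2$ times the class of $\{x\}\times B$. For an invariant metric and $\alpha\ne0$, the tori over the zeros of $\alpha$, counted with multiplicity, represent this class, and they are horizontal, hence $J'$-holomorphic. Theorem~\ref{thm:taubes} replaces these tori for an arbitrary metric, as Section~\ref{sub:hand} required.
\end{remark}

\begin{remark}[the hypotheses]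
The condition $g\ge2$ makes the coefficient of $\lambda$ positive. For $g=1$ it vanishes and the inequality says nothing about $f$; indeed Corollary~\ref{cor:sup} fails for $g=1$ and $\alpha\neq0$, where $f\equiv s-\kappa<s$ is realized. The condition $b^-(X)\ge2$ enters only through Theorem~\ref{thm:taubes}, whose conclusion is false without the assumption on $b^+$: on $\mathbb{CP}^2$ one has $b^+=1$ and $K\cdot[\Omega]<0$. The genus of the base enters through the term $(2q-2)\ell$: for a product $F\times B$ with $B$ of genus $q$, the right side of Theorem~\ref{thm:obstruction} is $s-\ell(q-1)/(g-1)$, and the correction vanishes precisely for an elliptic base.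
\end{remark}

\section{The infima on $F\times B$}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:product}]
Recall that $V=\ell$, $v=1$ and $\bar f=s-\kappa$.

(1) Rather than computing the Harder--Narasimhan filtrations, we test the bounds of Theorem~\ref{thm:known} on the metrics $h_\varepsilon$; this is the only use of that theorem. With $p=1$ and $c=s-\kappa$, the limit \eqref{eq:limit} gives $\ell\int_{\mathbb R}|x-(s-\kappa)|\,d\eta^{HN}(x)\le0$, so $\eta^{HN}=\delta_{s-\kappa}$. Hence $\eta^{HN}_{\max}=\operatorname{ess\,sup}\eta^{HN}=s-\kappa$ and $\eta^{HN}_{\min}\le\operatorname{ess\,inf}\eta^{HN}=s-\kappa$. The measure $\eta^{HN}$ does not see a negligible fraction of small slopes, so the reverse inequality needs the bound for $p=+\infty$. Take a constant $C>s$. By \eqref{eq:range}, $f_\varepsilon<C$ and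
\[
C-\eta^{HN}_{\min}\le\sup_X|f_\varepsilon-C|=C-\inf_Xf_\varepsilon\le C-s+\kappa+\varepsilon/\ell .
\]
Letting $\varepsilon\to0$ gives $\eta^{HN}_{\min}\ge s-\kappa$.

(2) The lower bound is \eqref{eq:jensen} and the upper bound is \eqref{eq:limit}.

(3) Let $h$ be relatively positive. Corollary~\ref{cor:sup} gives $\sup f\ge s$, and \eqref{eq:jensen} gives $\inf f\le s-\kappa$. Therefore
\[
\sup_X|f-c|\ge\max\{\sup f-c,\ c-\inf f\}\ge\max\{s-c,\ c-(s-\kappa)\}=\max\{|s-c|,|s-\kappa-c|\},
\]
where the last two quantities both equal the largest distance from $c$ to a point of $[s-\kappa,s]$. Conversely, \eqref{eq:range} gives $\sup_X|f_\varepsilon-c|\le\max\{|s-c|,|s-\kappa-c|\}+\varepsilon/\ell$, and we let $\varepsilon\to0$. Finally $\sup f\ge s$ for all $h$ and $\sup f_\varepsilon\le s$, so $\inf_h\sup_Xf=s$.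

(4) The lower bound is \eqref{eq:jensen}. For the upper bound we find a metric with $f\equiv s-\kappa$. If $\alpha=0$, which is forced when $g=0$, every $\omega_\tau$ has $f\equiv s=s-\kappa$ by \eqref{eq:f}. If $g=1$ and $\alpha\ne0$, then $\alpha$ has no zeros, $\tau=\frac\ell A\cdot\frac i2\alpha\wedge\bar\alpha$ is positive of mass $\ell$, and $|a|^2/t=A/\ell=\kappa$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:false}]
By Theorem~\ref{thm:product}(1), the right sides of \eqref{eq:conjp} and \eqref{eq:conjinf} are $\ell|s-\kappa-c|^p$ and $|s-\kappa-c|$. The first is correct by (2), and the second is correct for $g\le1$ by (4). For $g\ge2$, by (3), the second fails if and only if $|s-c|>|s-\kappa-c|$. Since $(s-c)^2-(s-\kappa-c)^2=\kappa\,(2(s-c)-\kappa)$, this means $\kappa>0$, that is $\alpha\neq0$, and $c<s-\kappa/2$.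
\end{proof}

\begin{remark}[attainment]
Where \eqref{eq:conjinf} fails, the infimum is attained. Indeed, for $g\ge2$, $\alpha\ne0$ and $c<s-\kappa/2$ we have $c-(s-\kappa)<\kappa/2<s-c$, so the infimum is $s-c$, and \eqref{eq:range} gives $\sup_X|f_\varepsilon-c|\le\max\{s-c,\ c-(s-\kappa)+\varepsilon/\ell\}=s-c$ for all small $\varepsilon$.
\end{remark}

\begin{remark}[a check on the slopes]
For $k\ell>2g-2$ we have $R^1\pi_*L^k=0$ and $N_k=k\ell-g+1$. As $B$ is elliptic, $\deg E_k=\chi(B,E_k)=\chi(X,L^k)$. The Riemann--Roch formula on $X$, with $\chi(\mathcal O_X)=\chi(\mathcal O_F)\chi(\mathcal O_B)=0$, $c_1(L)^2=2\ell(s-\kappa)$ and $c_1(L)\cdot c_1(K_X)=(2g-2)s$, gives $\deg E_k=k^2\ell(s-\kappa)-k(g-1)s$. Hence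
\[
\frac{\mu(E_k)}k=s-\kappa\,\frac{k\ell}{k\ell-g+1}\ \longrightarrow\ s-\kappa ,
\]
in agreement with Theorem~\ref{thm:product}(1).
\end{remark}

\begin{thebibliography}{9}

\bibitem{Finski}
S. Finski, \emph{Lower bounds on fibered Yang-Mills functionals: generic nefness and semistability of direct images}, arXiv:2402.08598 (2024).

\bibitem{Taubes95}
C. H. Taubes, \emph{More constraints on symplectic forms from Seiberg--Witten invariants}, Math. Res. Lett. \textbf{2} (1995), 9--13.

\bibitem{Taubes96}
C. H. Taubes, \emph{SW$\,\Rightarrow\,$Gr}, J. Amer. Math. Soc. \textbf{9} (1996), 845--918.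

\end{thebibliography}
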